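# Minimum bends by heights on corners: plane 4-graphs whose blocks are series-parallel

## 1. The dart graph, its potentials and its circulations

Everything in this lecture happens on one auxiliary plane graph. Let $G=(V,E)$ be a connected plane graph with maximum degree at most four and at least one edge, simple unless we say otherwise. Write $F$ for its set of faces, $n=|V|$ and $m=|E|$. Orient each edge arbitrarily from a tail to a head.

**Darts.** Each edge $e$ has two ends, called darts: the tail dart $d_e^-$ and the head dart $d_e^+$. The other dart of the same edge as $d$ is $\bar d$. The set of all darts is $D$, and $P_v$ is the set of darts at the vertex $v$, so $|P_v|=\deg v\le 4$.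

**Corners.** If $d_0,\dots,d_{r-1}$ are the darts at $v$ in counterclockwise order, there is one corner $c_i:d_i\to d_{i+1}$ for each $i$, with indices mod $r$. If $r=1$, the single corner is a loop $d_0\to d_0$. Each corner lies at one vertex and in one face. The corner starting at a dart $d$ is $\mathrm{out}(d)$ and the corner ending at $d$ is $\mathrm{in}(d)$. The set of corners is $\mathcal C$, and $|\mathcal C|=2m$. We write $\deg f$ for the length of the boundary walk of the face $f$, which is also the number of corners in $f$.

**The dart graph $H$.** Draw a small circle around each vertex of $G$. The vertices of $H$ are the darts, placed where the edges cross the circles. The arcs of $H$ are the corners (arcs of circles, directed counterclockwise) and one arc $d_e^-\to d_e^+$ for each edge $e$.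

For a single edge, $H$ has two vertices, joined by one edge arc, and one loop at each. For a triangle, $H$ has six vertices, three edge arcs, and two corner arcs around each vertex of the triangle, one inside and one outside.

We put two kinds of numbers on $H$. The first is a potential $p:D\to\mathbb Z$. The second is a circulation: numbers $y_c\ge 0$ on the corner arcs and $t_e\in[-1,1]$ on the edge arcs, with inflow equal to outflow at every dart. If we set
$$\tau_y(d)=y_{\mathrm{in}(d)}-y_{\mathrm{out}(d)},$$
conservation at the two darts of $e$ says $\tau_y(d_e^-)=t_e$ and $\tau_y(d_e^+)=-t_e$.

This condition has a concrete meaning. Stand at the vertex of a dart $d$ and look outward along it: the counterclockwise direction is on your left, so $\mathrm{out}(d)$ is the corner to the left and $\mathrm{in}(d)$ the corner to the right. Hence, with left and right taken along $e$ from tail to head, $\tau_y(d_e^-)$ is the value of $y$ to the right of $e$ minus the value to the left, both read at the tail. At the head we look backward, so $-\tau_y(d_e^+)$ is again "right minus left", now read at the head. A circulation is therefore a height on each corner such that **crossing an edge changes the height by the same amount $t_e$ at both ends, and $|t_e|\le 1$**.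

Here is what the two objects are for. Potentials on $H$ will encode all orthogonal representations of $G$, with the number of bends on $e$ equal to $|p(d_e^-)-p(d_e^+)|$. Circulations will give lower bounds on the number of bends, and the best bound will be exact and will be attained with heights in $\{0,1,2\}$ only. Every condition on either object concerns a single vertex or a single edge of $G$. That is what makes a linear-time algorithm possible when $G$ is built from series-parallel pieces.

## 2. Orthogonal representations, and the two theorems

A planar 4-graph is a planar graph with all degrees at most four. A planar orthogonal drawing of it maps vertices to distinct points and edges to sequences of horizontal and vertical segments, without crossings. A bend is a point where an edge switches between horizontal and vertical. A plane graph comes with its circular orders of edges around the vertices and a designated external face, and the drawing must preserve them. An orthogonal representation records the angles at the vertices and the sequence of bends along each edge, and forgets lengths. It is bend-minimum if its total number of bends is smallest among all orthogonal representations of the plane graph.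

Two-terminal series-parallel graphs, each with terminals $s,t$, are defined recursively. A single edge $(s,t)$ is one. Given two of them with terminals $s_1,t_1$ and $s_2,t_2$, the series composition identifies $t_1$ with $s_2$ and has terminals $s_1,t_2$; the parallel composition identifies $s_1$ with $s_2$ and $t_1$ with $t_2$ and has terminals $s_1,t_1$. A triangle is one: put an edge in parallel with a series composition of two edges. Such a graph is biconnected or becomes so after adding the edge between its terminals.

Didimo, Kaufmann, Liotta and Ortali ("Computing Bend-Minimum Orthogonal Drawings of Plane Series-Parallel Graphs in Linear Time", arXiv:2205.07500, 2022) give an $O(n)$-time algorithm computing a bend-minimum orthogonal representation of an $n$-vertex plane series-parallel 4-graph, in the two-terminal sense. They ask whether this extends to connected plane 4-graphs, possibly with cut vertices, whose biconnected components (blocks) are two-terminal series-parallel. The star $K_{1,3}$ shows that the second class is larger: its blocks are single edges, but no single added edge makes it biconnected, since one leaf keeps degree 1.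

The answer is yes. The computation model is the unit-cost RAM with words of $O(\log n)$ bits; the input is the rotation system and a mark on the external face. A single vertex is trivial, which is why we assume at least one edge. Note $m\le 2n$, and by Euler's formula $|F|=m-n+2\le n+2$.

**Theorem 1.** There is an $O(n)$-time algorithm that, given an $n$-vertex connected plane 4-graph whose biconnected components are two-terminal series-parallel graphs, computes a bend-minimum orthogonal representation of it.

The proof starts from an algebraic description of orthogonal representations.

**Tamassia's theorem** (SIAM J. Comput. 16 (1987) 421–444). Let $a_c$ be the angle at corner $c$ in units of $90^\circ$, and let $b_e$ be the number of right turns minus the number of left turns along $e$ from tail to head. Angles $a_c\in\{1,2,3,4\}$ together with bend sequences form an orthogonal representation of the connected plane 4-graph $G$, with embedding and external face preserved, if and only if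
$$\sum_{c\text{ at }v}a_c=4\qquad\text{for each }v\in V,\tag{T1}$$
$$\sum_{c\text{ in }f}a_c+\sum_{e:\,\mathrm{left}(e)=f}b_e-\sum_{e:\,\mathrm{right}(e)=f}b_e=2\deg f-4\varepsilon_f\qquad\text{for each }f\in F,\tag{T2}$$
where $\varepsilon_f=-1$ for the external face and $\varepsilon_f=+1$ otherwise.

To remember (T2), walk along the boundary of $f$ with $f$ on the left. A corner turns you left by $2-a_c$; an edge with $f$ on its left is walked forward and turns you left by $-b_e$; an edge with $f$ on its right is walked backward and turns you left by $b_e$. The total left turning is $4\varepsilon_f$.

Only $b_e$ enters these conditions, and a sequence with given $b_e$ has at least $|b_e|$ bends, with equality when all bends go in one direction. The upper bound $a_c\le 4$ follows from (T1) and $a_c\ge 1$. Hence the minimum number of bends is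
$$\beta(G)=\min\sum_e|b_e|\quad\text{over integers }a_c\ge 1,\ b_e\text{ satisfying (T1) and (T2)}.\tag{1}$$

The second theorem is the engine of the first, and it needs no assumption on the blocks.

**Theorem 2.** Let $G$ be a connected plane 4-graph. Let $a^0:\mathcal C\to\mathbb Z$ be any integers (any sign) satisfying (T1) and (T2) with all $b_e=0$, and let $\ell_c=1-a_c^0$. Then
$$\beta(G)=\max\Big\{\sum_c\ell_cy_c:\ y\in\{0,1,2\}^{\mathcal C},\ \tau_y(d)+\tau_y(\bar d)=0,\ |\tau_y(d)|\le 1\ \ \forall d\in D,\ \min_{c\text{ at }v}y_c=0\ \ \forall v\in V\Big\}.$$

## 3. Triangles by hand, and two obstacles

**One triangle.** The internal face has $\deg f=3$, so (T2) asks that its three angles plus a signed sum of bends equal $2$. The angles sum to at least $3$, so at least one bend is needed. One suffices: take internal angles $1,1,1$ and external angles $3,3,3$; orient the edges with the inside on the left and put one left turn on one edge. Inside, $3-1=2$; outside, $9+1=10=2\cdot 3+4$. So $\beta=1$.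

**Two nested triangles.** Let $v,u,w$ be a triangle and let $v,x,z$ be a second triangle lying inside the first, sharing the vertex $v$. The faces are the external face $f_0$, the face $f_1$ between the triangles (with $\deg f_1=6$), and the inside $f_2$ of $vxz$. Around $v$ the corners lie in $f_0,f_1,f_2,f_1$, and since $\deg v=4$ all four angles at $v$ are $1$. In $f_2$, as before, the edges of $vxz$ carry at least one bend. In $f_0$ the angles sum to at most $1+3+3=7$, since $u$ and $w$ each keep at least $1$ for $f_1$, while (T2) demands $10$; so the edges of $vuw$ carry at least three bends. Hence $\beta\ge 4$.

Four bends suffice. Take angle $3$ at $u,w$ toward $f_0$ and angle $3$ at $x,z$ toward $f_1$. Orient $vuw$ with $f_0$ on the left and let its $b$'s sum to $3$; orient $vxz$ with $f_2$ on the left and let its $b$'s sum to $-1$. Then (T2) reads $7+3=10$ for $f_0$, $3-1=2$ for $f_2$, and $(2+2+6)-3+1=8=2\cdot 6-4$ for $f_1$. So $\beta=4$.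

**Solving block by block.** The natural first attempt is to apply the known theorem to each block and glue at the cut vertices. In the example each block alone needs one bend, so the block minima add up to $2$, but the answer is $4$. The gluing fails at (T1) for the cut vertex: the inner triangle uses up angle at $v$ that the outer triangle, alone, would place outside. To repair this one would have to know, for each block, its minimum as a function of the angles prescribed at all its cut vertices, and a block can have many of them.

**Dynamic programming on $(a,b)$.** The second attempt is to process $G$ along a decomposition into small pieces, with the angles and the numbers $b_e$ as states. Condition (T1) concerns one vertex, which is fine. Condition (T2) concerns all corners and edges of a face at once, and a face may have length proportional to $n$. The next two sections replace (T2) by conditions that live at single vertices and edges.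

## 4. A reference vector with no bends

**Step 1: find integers $a^0$ solving (T1) and (T2) with $b=0$.** The purpose is to have one origin from which all other solutions are measured; we drop the condition $a_c\ge 1$.

Let $R$ be the bipartite multigraph on $V\cup F$ with one edge for each corner, joining its vertex to its face. It is connected: every face has a corner, the two ends of an edge $e$ both have a corner in $\mathrm{left}(e)$, and $G$ is connected. We want integers on the edges of $R$ whose sum at each node $x$ is $r(x)$, where $r(v)=4$ and $r(f)=2\deg f-4\varepsilon_f$.

Take a rooted spanning tree of $R$ and give all non-tree edges the value $0$. Bottom-up, give the edge from a non-root $x$ to its parent the value $r(x)$ minus the values on the edges from $x$ to its children. Then all nodes except possibly the root are satisfied. Since every edge of $R$ is counted once in the total over $V$ and once in the total over $F$, the root is satisfied if and only if $\sum_Vr=\sum_Fr$. Here $\sum_V r=4n$, and $\sum_f\deg f=2m$ gives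
$$\sum_Fr=4m-4(|F|-1)+4=4m-4|F|+8=4n$$
by Euler's formula. Each value is a signed sum of $r$-values over a subtree, so $|a_c^0|\le\sum_x|r(x)|=O(n)$. The whole construction takes $O(n)$ time.

For the single triangle, internal values $0,1,1$ and external values $4,3,3$ work: the sums are $2$ and $10$, and $4$ at each vertex.

## 5. From angles and bends to potentials on darts

**Step 2: parametrize all solutions of (T1), (T2) by potentials on $H$.** The purpose is to make the face conditions disappear.

**Lemma 1.** The integer pairs $(a,b)$ satisfying (T1) and (T2) are exactly those of the form
$$a_c=a_c^0+p(d')-p(d)\ \ (c:d\to d'),\qquad b_e=p(d_e^-)-p(d_e^+),\qquad p:D\to\mathbb Z.$$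
The same holds for real pairs $(a,b)$ with $p:D\to\mathbb R$.

*Proof.* The graph $H$ is connected because $G$ is. Its faces are the disks around the vertices of $G$ and one shrunken copy of each face of $G$.

We compute boundary walks, always with the face on the left. The disk at $v$ is bounded by the corners at $v$, all traversed forward (counterclockwise). Now let $f$ be a face of $G$. Its boundary walk traverses $e$ forward for the side where $f=\mathrm{left}(e)$ and backward for the side where $f=\mathrm{right}(e)$. On arriving at a vertex it follows the circle with the disk on its right, hence clockwise. So it traverses the corners of $f$ backward.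

Let $z$ be a function on the arcs of $H$. We claim that $z$ is a potential difference, $z(x\to y)=p(y)-p(x)$ for some $p$, if and only if its signed sum along every face boundary walk is $0$. A potential difference has sum $0$ along every closed walk. Conversely, suppose all face sums vanish. Consider a simple cycle of $H$ (a loop counts as one), traversed counterclockwise. Its signed arc vector is the sum of the boundary walks of the faces in its interior: an arc strictly inside is counted once in each direction and cancels, and an arc of the cycle is counted once, in the direction that has the interior on its left. So $z$ has sum $0$ along every simple cycle. Define $p$ by summing $z$ along a spanning tree of $H$ from a root; for every arc outside the tree, the cycle it closes has sum $0$, which says that $z$ on this arc is the potential difference. If $z$ is integral, so is $p$.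

The face sums vanish if and only if
$$\sum_{c\text{ at }v}z_c=0\ \ \forall v,\qquad -\sum_{c\text{ in }f}z_c+\sum_{\mathrm{left}(e)=f}z_e-\sum_{\mathrm{right}(e)=f}z_e=0\ \ \forall f.$$
Put $z_c=a_c-a_c^0$ and $z_e=-b_e$. The first condition becomes (T1) for $a$ minus (T1) for $a^0$, and the second, after a change of sign, becomes (T2) for $(a,b)$ minus (T2) for $(a^0,0)$. Since $(a^0,0)$ satisfies both, the face sums vanish if and only if $(a,b)$ satisfies (T1) and (T2). Finally, $z_e=p(d_e^+)-p(d_e^-)$ means $b_e=p(d_e^-)-p(d_e^+)$. $\square$

The condition $a_c\ge 1$ becomes $p(d')-p(d)\ge 1-a_c^0=\ell_c$. So (1) turns into
$$\beta(G)=\min\Big\{\sum_e|p(d_e^-)-p(d_e^+)|:\ p:D\to\mathbb Z,\ p(d')-p(d)\ge\ell_c\ \ \forall\,c:d\to d'\Big\}.\tag{P}$$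
Call $(\mathrm P_{\mathbb R})$ the same problem over real $p$. Summing $\ell_c=1-a^0_c$ around $v$ and using (T1) for $a^0$ gives
$$\sum_{c\text{ at }v}\ell_c=\deg v-4\le 0.\tag{2}$$
The problem $(\mathrm P_{\mathbb R})$ is feasible: at each vertex set $p(d_i)=\sum_{j<i}\ell_{c_j}$; the first $r-1$ constraints are equalities, and the last one, $p(d_0)-p(d_{r-1})\ge\ell_{c_{r-1}}$, is exactly (2). It is bounded below by $0$. It is a linear program (written out in Section 6), so its optimum is attained.

**Where dynamic programming on $p$ still stalls.** Now every constraint of (P) lives at one vertex of $G$ and every cost on one edge. But the values of $p$ have no constant bound. Take $G$ to be a path, and let the reference vector be $4$ at the two end vertices and $(0,4)$ at every inner vertex, with the $0$ always on the same side of the path. Then (T1) holds, and (T2) for the only face reads $4n=2\cdot 2(n-1)+4$, which is true. A path needs no bends. In a solution of (P) of cost $0$, $p$ is constant along each edge, and at each inner vertex $p$ increases by at least $\ell_c=1$ from the dart toward one end of the path to the dart toward the other. So every optimal $p$ has range at least $n-2$. A table indexed by values of $p$ is not of constant size. Locality has been gained, but the domain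 is unbounded.

## 6. Heights in $\{0,1,2\}$: the proof of Theorem 2

The linear programming dual of $(\mathrm P_{\mathbb R})$ is a problem about circulations on $H$. It is just as local, and its variables will turn out to need only three values.

**Step 3: lower bounds.** The purpose is to see directly that heights bound bends from below. Let $p$ be feasible for $(\mathrm P_{\mathbb R})$, and let $y\ge 0$ satisfy $\tau_y(d_e^-)=t_e=-\tau_y(d_e^+)$ with $|t_e|\le 1$ for every $e$. Then
$$\sum_c\ell_cy_c\le\sum_{c:d\to d'}y_c\,(p(d')-p(d))=\sum_dp(d)\,\tau_y(d)=\sum_et_e\,(p(d_e^-)-p(d_e^+))\le\sum_e|p(d_e^-)-p(d_e^+)|.\tag{3}$$
The first equality collects, for each $d$, the coefficient $y_{\mathrm{in}(d)}-y_{\mathrm{out}(d)}$ of $p(d)$.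

For a first example, let $y$ be $1$ on the corners of one face $f$ and $0$ elsewhere. Crossing an edge changes this height by the same amount, $0$ or $\pm1$, at both ends, so (3) applies, and $\sum_c\ell_cy_c=\deg f-(2\deg f-4\varepsilon_f)=4\varepsilon_f-\deg f$. For a triangular internal face this gives the bound $1$.

**Step 4: the dual program and an integral optimum.** The purpose is to show that the bounds from Step 3 reach the optimum of $(\mathrm P_{\mathbb R})$, and with integral heights. Write $(\mathrm P_{\mathbb R})$ as
$$\min\sum_eq_e,\qquad q_e\ge\pm(p(d_e^-)-p(d_e^+)),\qquad p(d')-p(d)\ge\ell_c .$$
Take multipliers $s_e^+,s_e^-\ge 0$ for the first constraints and $y_c\ge 0$ for the others. The coefficient of $q_e$ gives $s_e^++s_e^-=1$. With $t_e=s_e^+-s_e^-$, the coefficient of $p(d_e^-)$ gives $-t_e+\tau_y(d_e^-)=0$, and that of $p(d_e^+)$ gives $t_e+\tau_y(d_e^+)=0$. The possible values of $t_e$ are exactly those in $[-1,1]$. So the dual is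
$$\max\sum_c\ell_cy_c\quad\text{s.t. }y\ge 0,\ -1\le t_e\le 1,\ \tau_y(d_e^-)=t_e,\ \tau_y(d_e^+)=-t_e.\tag{D}$$
By linear programming duality, (D) attains its maximum, and it equals the optimum of $(\mathrm P_{\mathbb R})$.

Consider the matrix of the equality system $\tau_y(d_e^-)-t_e=0$, $\tau_y(d_e^+)+t_e=0$, with rows indexed by darts. The column of a non-loop corner $d\to d'$ has $+1$ in row $d'$ and $-1$ in row $d$. The column of a loop corner is zero. The column of $t_e$ has $-1$ in row $d_e^-$ and $+1$ in row $d_e^+$. Such a matrix is totally unimodular, i.e. every square submatrix has determinant $0$ or $\pm1$. Indeed, argue by induction on the size: if some column of the submatrix is zero, the determinant is $0$; if some column has exactly one nonzero entry, expand along it; otherwise every column contains one $+1$ and one $-1$, the rows sum to zero, and the determinant is $0$. By Cramer's rule, every vertex of a polyhedron given by such an equality system and by integral bounds on the variables is integral. The feasible set of (D) contains no line, since $y\ge 0$ and $t$ is bounded, so its maximum is attained at a vertex. Hence (D) has an integral optimal solution.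

**Step 5: normalize the heights.** The purpose is to bring an integral optimum of (D) into $\{0,1,2\}$. For each $v$ let $\mu_v=\min_{c\text{ at }v}y_c\ge 0$ and subtract $\mu_v$ from all $y_c$ at $v$. Each $\tau_y(d)$ is a difference of two heights at the same vertex, so it is unchanged. By (2) the objective changes at $v$ by
$$-\mu_v\sum_{c\text{ at }v}\ell_c=\mu_v(4-\deg v)\ge 0 .$$
So the new $y$ is still feasible and optimal, and every vertex has a corner of height $0$. Cyclically consecutive corners at $v$ are $\mathrm{in}(d)$ and $\mathrm{out}(d)$ for some $d$, so their heights differ by $|\tau_y(d)|\le 1$. There are at most four corners at $v$, so each is at cyclic distance at most $2$ from one of height $0$. Hence $y_c\in\{0,1,2\}$.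

Every $y$ admitted in Theorem 2 is feasible for (D), and we have produced an optimal solution of (D) that is admitted. Therefore the maximum in Theorem 2 equals the optimum of $(\mathrm P_{\mathbb R})$.

**Step 6: describe all optimal $p$.** The purpose is to replace optimization over $p$ by the solution of a system of inequalities. Fix an optimal $y$ as in Theorem 2 and let $t_e=\tau_y(d_e^-)\in\{-1,0,1\}$. A real $p$ is optimal for $(\mathrm P_{\mathbb R})$ if and only if it is feasible and its cost equals $\sum_c\ell_cy_c$, that is, both inequalities in (3) are equalities. Each compares sums term by term. The first is tight if and only if $p(d')-p(d)=\ell_c$ whenever $y_c>0$. The second is tight if and only if $t_e\Delta_e=|\Delta_e|$ for each $e$, where $\Delta_e=p(d_e^-)-p(d_e^+)$. So the optimal $p$ are exactly the solutions of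
$$\begin{aligned}&p(d')-p(d)\ge\ell_c\ \ \forall\,c:d\to d',\quad\text{with equality if }y_c>0;\\&p(d_e^-)-p(d_e^+)\ \ge 0,\ =0,\ \le 0\quad\text{according as }t_e=1,\,0,\,-1.\end{aligned}\tag{S}$$

**Step 7: an integral optimal $p$.** The purpose is to pass from $(\mathrm P_{\mathbb R})$ to (P). The system (S) has a real solution $p$, namely any optimum of $(\mathrm P_{\mathbb R})$. Every condition in (S) is a conjunction of inequalities $p(y)-p(x)\ge\lambda$ with $\lambda\in\mathbb Z$. Rounding down preserves these: $\lfloor p(y)\rfloor\ge\lfloor p(x)+\lambda\rfloor=\lfloor p(x)\rfloor+\lambda$. So $\lfloor p\rfloor$ is an integer solution of (S). It is feasible for (P) and has the optimal cost of $(\mathrm P_{\mathbb R})$. Hence (P) and $(\mathrm P_{\mathbb R})$ have the same value, which proves Theorem 2. $\square$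

We also keep what Step 6 gives: **every integer solution of (S) yields a bend-minimum orthogonal representation through Lemma 1.**

**The nested triangles again.** Take $a^0$ as follows: at $v$, the value $4$ in $f_0$ and $0$ at the other three corners; at $u,w$, the value $3$ in $f_0$ and $1$ in $f_1$; at $x,z$, the value $1$ in $f_2$ and $3$ in $f_1$. The vertex sums are $4$; the face sums are $4+3+3=10$, $0+0+1+1+3+3=8$ and $0+1+1=2$, as required. Now take heights $0,1,2,1$ at $v$ in the faces $f_0,f_1,f_2,f_1$; heights $0$ in $f_0$ and $1$ in $f_1$ at $u,w$; heights $0$ in $f_1$ and $1$ in $f_2$ at $x,z$. Crossing an edge of $vuw$ from $f_0$ to $f_1$ raises the height by $1$ at both ends, and so does crossing an edge of $vxz$ from $f_1$ to $f_2$. Each vertex has a corner of height $0$. The value is $\sum\ell_cy_c=-3\cdot 0+1\cdot 1+1\cdot 2+1\cdot 1=4$ at $v$, and it is $0$ at every other vertex, because there the height is positive only where $\ell_c=0$. This certifies $\beta\ge 4$, and the height $2$ really occurs.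

## 7. A linear bound on the number of bends

The algorithm must write its output in $O(n)$ time even if bends are listed one by one. For that we need $\beta(G)=O(n)$.

**Lemma 2.** $\beta(G)\le 8m=O(n)$ for every simple connected plane 4-graph $G$.

*Proof.* **Step 8: start from a straight-line drawing.** This supplies a real solution of (T1), (T2) with no bends and positive angles. By Fáry's theorem, $G$ has a straight-line drawing with the given embedding and external face. Let $\alpha_c>0$ be its angles in units of $90^\circ$. Then $\sum_{c\text{ at }v}\alpha_c=4$. For a face $f$, whose boundary is connected, a closed curve inside $f$ following the boundary at small distance is simple. Directed so that $f$'s boundary walk has $f$ on its left, its total left turning is $4\varepsilon_f$. The walk turns left by $2-\alpha_c$ at each corner, so $\sum_{c\text{ in }f}(2-\alpha_c)=4\varepsilon_f$. Thus $(\alpha,0)$ satisfies (T1) and (T2). By Lemma 1 over $\mathbb R$ there is $p:D\to\mathbb R$ with $\alpha_c=a_c^0+p(d')-p(d)$ and $p(d_e^-)=p(d_e^+)$.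

**Step 9: equalize the angles at each vertex.** This makes all angles at least $1$ at a bounded cost per edge. At a vertex with darts $d_0,\dots,d_{r-1}$ put
$$\rho(d_i)=\sum_{j<i}(4/r-\alpha_{c_j}).$$
The sums $\sum_{j<i}4/r$ and $\sum_{j<i}\alpha_{c_j}$ both lie in $[0,4]$, so $|\rho(d_i)|\le 4$. For $i<r-1$ we have $\rho(d_{i+1})-\rho(d_i)=4/r-\alpha_{c_i}$. For the last corner, since $\sum_{j<r}(4/r-\alpha_{c_j})=0$, we have $\rho(d_0)-\rho(d_{r-1})=-\sum_{j<r-1}(4/r-\alpha_{c_j})=4/r-\alpha_{c_{r-1}}$ as well. So under the potential $p+\rho$ every corner at $v$ has angle $\alpha_c+(4/r-\alpha_c)=4/r\ge 1$. Hence $p+\rho$ is feasible for $(\mathrm P_{\mathbb R})$, with cost $\sum_e|\rho(d_e^-)-\rho(d_e^+)|\le 8m$. Since (P) and $(\mathrm P_{\mathbb R})$ have the same optimum, $\beta(G)\le 8m$. $\square$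

## 8. Elimination schemes of width two

Theorem 2 and the system (S) are problems with constraints at vertices and edges of $G$. We solve both by eliminating the vertices one at a time, in an order that keeps the interaction small. This is the only place where the series-parallel hypothesis enters.

**Elimination scheme.** An elimination scheme of width $k$ is an order $v_1,\dots,v_n$ of $V$ with sets $N^+(i)\subseteq\{v_{i+1},\dots,v_n\}$, $|N^+(i)|\le k$, such that

- (E1) if $v_iv_j\in E$ and $i<j$, then $v_j\in N^+(i)$;
- (E2) if $v_j,v_l\in N^+(i)$ and $j<l$, then $v_l\in N^+(j)$.

For the nested triangles, the order $u,x,w,z,v$ with sets $\{w,v\},\{z,v\},\{v\},\{v\},\emptyset$ is a scheme of width 2: (E1) holds edge by edge, and (E2) asks only that $v$ be in the set of $w$ and in the set of $z$.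

We also recall that a tree decomposition of a graph is a tree whose nodes carry sets of vertices (bags) such that every vertex is in a bag, both ends of every edge are in a common bag, and the bags containing a given vertex form a connected subtree. Its width is the largest bag size minus one, and the treewidth is the smallest width.

**Lemma 3.** For $G$ as in Theorem 1, an elimination scheme of width 2 is computable in $O(n)$ time.

*Proof.* **Step 10: $G$ has treewidth at most 2.** This guarantees that small degrees will always be available. First, a two-terminal series-parallel graph has a tree decomposition of width at most 2 with a bag containing both terminals. For an edge take the bag $\{s,t\}$. For a series composition add a bag $\{s_1,t_1{=}s_2,t_2\}$ adjacent to a bag of the first part containing $s_1,t_1$ and to a bag of the second part containing $s_2,t_2$. For a parallel composition add a bag $\{s,t\}$ adjacent to a bag containing both terminals in each part. In both cases the shared vertices lie in the new bag and in the bags it is joined to, so connectivity holds. Finally, join the decompositions of the blocks of $G$ along the block–cut tree: for each cut vertex, choose one bag containing it in each block around it, and link these bags to the one in one of these blocks.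 Because the block–cut tree is a tree, the result is a tree, and it is a tree decomposition of width at most 2.

**Step 11: two facts on treewidth at most 2.** They make the elimination below run to the end. (i) *Every nonempty graph of treewidth at most 2 has a vertex of degree at most 2.* Take a tree decomposition of width at most 2 with fewest bags. If there is one bag, there are at most three vertices. Otherwise let $X$ be a leaf bag and $Y$ its neighbor. If $X\subseteq Y$ we could delete $X$, so there is $w\in X\setminus Y$. Then $w$ lies in no other bag, so all its neighbors are among the at most two other vertices of $X$. (ii) *Treewidth does not increase under deletions and contractions.* For a deletion of a vertex, remove it from all bags; for a deletion of an edge, change nothing. For contracting an edge $wx$ into $x$, replace $w$ by $x$ in all bags; since $w$ and $x$ share a bag, the bags now containing $x$ are connected.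

**Step 12: the order.** Repeatedly choose a vertex $w$ of current degree at most 2, let $N^+(w)$ be the set of its current neighbors, delete $w$, and if it had two neighbors $x,y$, add the edge $xy$ if absent. The new graph is a minor of the old one: with at most one neighbor we only delete $w$, and with two neighbors we contract $wx$. So by Step 11 a suitable $w$ exists until the graph is empty.

For (E1): the edge $v_iv_j$ is still present when $v_i$ is eliminated. For (E2): after the elimination of $v_i$ the vertices $v_j,v_l$ are adjacent and remain so until $v_j$ is eliminated, so then $v_l$ is a current neighbor of $v_j$. For the time: no degree ever increases, because $x$ loses the neighbor $w$ and gains at most $y$. So adjacency lists have length at most 4, each step takes $O(1)$ time, and a queue of the vertices of degree at most 2 supplies the next vertex. The total is $O(n)$. $\square$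

Note that the procedure needs neither the blocks nor a series-parallel decomposition; these only show that it never gets stuck.

## 9. Maximizing over heights

We now have faces, corners, $a^0$, and an elimination scheme, all in $O(n)$ time. We write the algorithm for width $k$ and use $k=2$ for Theorem 1.

**Step 13: write Theorem 2 with one variable per vertex.** This turns the maximum into a finite-domain problem on $G$ itself. For $v\in V$ let $\mathcal Y_v$ be the set of vectors $Y_v=(y_c)_{c\text{ at }v}\in\{0,1,2\}^{\deg v}$ with minimum $0$ and cyclically consecutive entries differing by at most $1$. Their numbers are as follows.

- Degree 1: only $(0)$, so $1$.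
- Degree 2: $(0,0),(0,1),(1,0)$, so $3$.
- Degree 3: any two entries are consecutive, so all entries are in $\{0,1\}$ and not all are $1$; this gives $7$.
- Degree 4: there are $15$ vectors with entries in $\{0,1\}$, not all $1$. If an entry is $2$, its two neighbors are at least $1$, so the opposite entry is $0$ and the neighbors are exactly $1$; this gives the $4$ rotations of $(0,1,2,1)$. Together $19$.

For $d\in P_v$ the number $\tau_y(d)$ depends only on $Y_v$. So the maximum in Theorem 2 is
$$\max_{(Y_v)\in\prod\mathcal Y_v}\ \sum_v\omega_v(Y_v)+\sum_{uv\in E}\chi_{uv}(Y_u,Y_v),\tag{4}$$
where $\omega_v(Y_v)=\sum_{c\text{ at }v}\ell_cy_c$, and $\chi_{uv}=0$ if $\tau_y(d)+\tau_y(\bar d)=0$ for the darts $d,\bar d$ of $uv$, and $\chi_{uv}=-\infty$ otherwise. It is finite because $y=0$ is admitted.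

**Step 14: eliminate the variables.** This computes an optimal $y$ in linear time. Keep every function in the bucket of the lowest-index vertex of its scope. At step $i$, add all functions in bucket $i$, maximize the sum over $Y_{v_i}$ for every choice of the other variables while remembering a maximizer, and put the resulting function of $(Y_u)_{u\in N^+(i)}$ into the bucket of the first vertex of $N^+(i)$. If $N^+(i)=\emptyset$, the result is a constant, which is accumulated.

All functions involving $Y_{v_i}$ and no earlier variable are in bucket $i$, and earlier variables are gone. So each step keeps the maximum of the total unchanged while removing one variable. Choosing the remembered maximizers for $v_n,v_{n-1},\dots,v_1$, in this order, gives an optimal $y$: when $v_i$ is treated, the values on $N^+(i)$ are already fixed.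

Every function in bucket $i$ has scope contained in $\{v_i\}\cup N^+(i)$. For $\omega_{v_i}$ this is clear, and for $\chi_{v_iv_j}$ with $i<j$ it is (E1). For a function created at an earlier step $h$ and put into bucket $i$, the scope is in $N^+(h)$ with first vertex $v_i$, and all its other vertices are in $N^+(i)$ by (E2). So tables have at most $19^{k+1}$ entries. There are $n+m$ original functions and at most one new one per step, $O(n)$ in total. Since $|\ell_c|=O(n)$, all finite values are $O(n^2)$ in absolute value and fit into $O(1)$ words. For $k=2$ the time is $O(n)$.

## 10. Solving the difference constraints

Let $y$ be the optimal height vector found, and let $t_e=\tau_y(d_e^-)$. It remains to find an integer solution of (S).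

**Step 15: write (S) as arcs.** This prepares the elimination. A loop corner is the only corner at a vertex of degree 1. There $a_c^0=4$ by (T1), $\ell_c=-3$, and $y_c=0$ by normalization, so its constraint is $0\ge -3$ and is discarded. Write every other constraint $p(y)-p(x)\ge\lambda$ as an arc $(x,y,\lambda)$, with $x\ne y$; an equality gives two arcs. There are $O(n)$ arcs, with $|\lambda|=O(n)$. Among parallel arcs $(x,y,\cdot)$ keep only the largest $\lambda$, here and throughout.

**Step 16: eliminate darts.** This is Fourier–Motzkin elimination, done group by group: first all of $P_{v_1}$, then $P_{v_2}$, and so on. To eliminate $d$: for every in-arc $(x,d,\lambda)$ and out-arc $(d,y,\lambda')$ add the arc $(x,y,\lambda+\lambda')$ if $x\ne y$; then delete $d$.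

For fixed values of the remaining darts, $p(d)$ must satisfy $p(d)\ge p(x)+\lambda$ for in-arcs and $p(d)\le p(y)-\lambda'$ for out-arcs. Such a $p(d)$ exists if and only if every lower bound is at most every upper bound, i.e. $p(y)-p(x)\ge\lambda+\lambda'$ for all pairs. For $x=y$ this reads $0\ge\lambda+\lambda'$, which holds because (S) is feasible, and so is every system obtained from it by elimination. So an assignment of the remaining darts extends to $d$ if and only if it satisfies the system after elimination.

In reverse order of elimination, set $p(d)$ to the maximum of $p(x)+\lambda$ over the in-arcs present when $d$ was eliminated; if there are none, to the minimum of $p(y)-\lambda'$ over the out-arcs; if there are neither, to $0$. All these values are integers, and the result is an integer solution of (S).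

**Step 17: few neighbors.** This bounds the work per dart. We claim that every arc ever present joins two darts of one group, or darts of groups $P_{v_i},P_{v_j}$ with $i<j$ and $v_j\in N^+(i)$. For original arcs this is (E1), as corner arcs stay within one group. When a dart of $v_i$ is eliminated, all groups before $i$ are gone, so its neighbors lie in the groups of $\{v_i\}\cup N^+(i)$. New arcs therefore join darts of these groups, and two different vertices of $N^+(i)$ satisfy the claim by (E2). So a dart has at most $4(k+1)-1$ neighbors when it is eliminated, and its elimination creates $O(k^2)$ labels.

**Step 18: constant-time access to labels.** This is needed because a dart that is not yet eliminated may have many neighbors in earlier groups, so searching its adjacency list would be too slow. Let $B_i=P_{v_i}\cup\bigcup_{u\in N^+(i)}P_u$, so $|B_i|\le 4(k+1)$. Number $B_i$ by listing $v_i$, then $N^+(i)$ sorted by index, and the darts of each vertex in counterclockwise order. Store the label of an ordered pair $(x,y)$ whose groups have indices $i\le j$, in either order, in a $|B_i|\times|B_i|$ array at $v_i$, with initial entries "no arc".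

When the group of $v_i$ is to be eliminated, first compute, for every $v_j\in N^+(i)$, the positions in the list of $B_j$ of the later vertices of $N^+(i)$, which belong to $N^+(j)$ by (E2). Merging the sorted lists $N^+(i)$ and $N^+(j)$ does this in $O(k)$ for each $j$, so in $O(k^2)$ for each $i$. Then each new label is entered in $O(1)$ time. Entering an original arc costs $O(k)$, by a scan of one list. The total time and space are $O(k^2n)$, which is $O(n)$ for $k=2$.

**Step 19: numbers stay small.** This is needed because arithmetic is free only on words of $O(\log n)$ bits. Let $S=\sum|\lambda|=O(n^2)$ over the original arcs. We claim: at any time, for $x\ne y$ not eliminated, the current label of $(x,y)$ is the maximum weight of a simple $x$–$y$ path in the original constraint graph whose interior vertices are all eliminated, and there is no arc if there is no such path.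

By induction on the elimination steps, the label is at least the weight of each such path: if the dart $d$ just eliminated is in the interior, split the path at $d$; the labels of $(x,d)$ and $(d,y)$ before the step were at least the weights of the two parts. Also by induction, the label is the weight of some walk from $x$ to $y$ with eliminated interior. Since (S) has a solution, summing the constraints around a closed walk shows that its weight is at most $0$. So deleting closed subwalks turns this walk into a simple path, still with eliminated interior, of at least the same weight. This proves the claim.

A simple path uses each original arc at most once, so labels are at most $S$ in absolute value. The first dart to receive a value gets $0$, and each later one gets a value within $S$ of one already assigned. By induction $|p(d)|\le 2mS=O(n^3)$. All numbers fit into $O(1)$ words.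

**The single triangle.** Let the vertices be $1,2,3$ in counterclockwise order, edges oriented counterclockwise, and let $o_i,i_i$ be the values of $p$ at the outgoing and incoming darts of vertex $i$. The internal corner at vertex $i$ goes from the outgoing to the incoming dart. With $a^0$ internal equal to $0,1,1$, we have $\ell=1,0,0$ inside and $-3,-2,-2$ outside. The optimal heights $1$ inside and $0$ outside give $t_e=-1$ on all edges. So (S) says $i_1=o_1+1$, $i_2=o_2$, $i_3=o_3$, then $o_1\le i_2$, $o_2\le i_3$, $o_3\le i_1$, and the external inequalities $o_1-i_1\ge-3$, $o_2-i_2\ge-2$, $o_3-i_3\ge-2$. One solution is $i_1=1$ and all other values $0$. It has $b=-1$ on the edge from $3$ to $1$, that is, one left turn there, and all internal angles are $1$.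

## 11. Writing the representation: proof of Theorem 1

**Step 20: output.** This converts $p$ into the required object. Put $a_c=a_c^0+p(d')-p(d)$ for $c:d\to d'$, and $b_e=p(d_e^-)-p(d_e^+)$. Place $|b_e|$ bends on $e$, all right turns from tail to head if $b_e>0$ and all left turns if $b_e<0$. Since $p$ is an integer solution of (S), this is a bend-minimum orthogonal representation by Section 6. By Lemma 2 it has at most $8m=O(n)$ bends, so it is written in $O(n)$ time even if the bends are listed one by one. The reference vector, the scheme of Lemma 3, the maximization in Section 9 and the elimination in Section 10 each take $O(n)$ time. This proves Theorem 1. $\blacksquare$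

## 12. Fixed treewidth and convex bend costs

The following statement is not needed for Theorem 1. It uses the same steps with a general $k$ and a more general cost.

**Theorem 3.** Let $G$ be an $n$-vertex connected plane 4-graph (at least one edge, parallel edges allowed, no loops) of treewidth at most $k$.

(a) A bend-minimum orthogonal representation (bends given as signed counts $b_e$) is computable in $2^{O(k)}\,n$ time.

(b) More generally, let $C\ge 1$ be an integer, and for each edge $e$ let $\varphi_e:\mathbb Z\to\mathbb Z_{\ge 0}$ be convex with all slopes $\varphi_e(b+1)-\varphi_e(b)$ in $[-C,C]$. It is given by its sorted breakpoints and values, of magnitude polynomial in $n$. A representation minimizing $\sum_e\varphi_e(b_e)$ is computable in $(C+1)^{O(k)}\,n$ time.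

Examples of (b) are $\varphi_e(b)=w_e|b|$ with $w_e\in\{0,\dots,C\}$, and $\varphi_e(b)=\max(0,|b|-k_e)$, where the first $k_e$ bends of $e$ are free. We read "breakpoints and values" as data that determine $\varphi_e$, so including the slopes of the two outer pieces, and one value if there is no breakpoint.

*Proof.* **Step 21: parallel edges.** We check that Tamassia's conditions remain valid. Subdivide every edge at an interior point of a segment. This gives a simple graph, and each new vertex has two angles equal to $2$. For each incidence of the edge with a face, the new vertex adds $2$ to both sides of (T2), and the $b$'s of the two halves add up to $b_e$. So the conditions for the two graphs are equivalent. Still $m\le 2n$, because degrees are at most four.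

**Step 22: an elimination scheme from a tree decomposition.** This replaces Lemma 3. Bodlaender, Drange, Dregi, Fomin, Lokshtanov and Pilipczuk (SIAM J. Comput. 45 (2016) 317–378) compute, in $2^{O(k)}n$ time, a tree decomposition of width $w\le 5k+4$. We may assume that it has $O(n)$ bags. Root it, and let $\mathrm{top}(v)$ be the topmost bag containing $v$. Order the vertices by the post-order of $\mathrm{top}(v)$, with ties broken arbitrarily, and let $N^+(v)$ be the set of later vertices in $\mathrm{top}(v)$. Then $|N^+(v)|\le w$.

(E1): let $uv\in E$ with $u$ later. A bag containing both is a descendant of, or equal to, each of $\mathrm{top}(u)$ and $\mathrm{top}(v)$, so these two are comparable. As $u$ is later, $\mathrm{top}(u)$ is an ancestor of or equal to $\mathrm{top}(v)$. The common bag lies in the subtree at $\mathrm{top}(v)$, so $\mathrm{top}(v)$ is on the path from it to $\mathrm{top}(u)$, and by connectivity $u\in\mathrm{top}(v)$.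

(E2): let $u,x\in N^+(v)$ with $x$ later than $u$. Both lie in $\mathrm{top}(v)$, so $\mathrm{top}(u)$ and $\mathrm{top}(x)$ are ancestors of or equal to $\mathrm{top}(v)$, hence comparable, and $\mathrm{top}(x)$ is an ancestor of or equal to $\mathrm{top}(u)$. As $x\in\mathrm{top}(v)$ and $x\in\mathrm{top}(x)$, connectivity gives $x\in\mathrm{top}(u)$.

**Step 23: part (a).** Sections 4–6, 9 and 10 never use simplicity or $k=2$; only Lemma 2 uses simplicity, and it served only to list bends one by one. For parallel edges between $u$ and $v$, add the corresponding functions $\chi$. With $w$ in the role of $k$, Section 9 takes $O(19^{w+1}\mathrm{poly}(w)\,n)$ time and Section 10 takes $O(w^2n)$ time. This is $2^{O(k)}n$.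

**Step 24: conjugates of the costs.** For part (b) we rewrite each cost as a maximum of linear functions, so that a linear program is again available. Extend $\varphi_e$ piecewise linearly to $\mathbb R$. The slopes between consecutive integers are integers in $[-C,C]$, so their infimum and supremum are attained. Let $T_e\subseteq[-C,C]$ be the set of integers between them, endpoints included. As $\varphi_e\ge 0$, the smallest slope is at most $0$ and the largest at least $0$, so $0\in T_e$. For $t\in T_e$ put
$$\varphi_e^*(t)=\max_{b\in\mathbb Z}(tb-\varphi_e(b)).$$
This is a finite integer: the concave sequence $tb-\varphi_e(b)$ has final slope $t$ minus the largest slope, at most $0$, and initial slope $t$ minus the smallest slope, at least $0$. Moreover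
$$\varphi_e(b)=\max_{t\in T_e}(tb-\varphi_e^*(t))\qquad\text{for all real }b.\tag{5}$$
Indeed, each linear function on the right is at most $\varphi_e$ at integers, hence also at the interpolated points. If $b\in[i,i+1]$ and $s=\varphi_e(i+1)-\varphi_e(i)$, then $s\in T_e$, and by convexity $i$ maximizes $sb'-\varphi_e(b')$, so $sb-\varphi_e^*(s)=\varphi_e(i)+s(b-i)=\varphi_e(b)$. There are at most $2C$ breakpoints, because the slope rises by at least $1$ at each, so $\varphi_e^*$ is tabulated in $O(C)$ time.

**Step 25: the linear program and its dual.** By Lemma 1 we must minimize $\sum_e\varphi_e(p(d_e^-)-p(d_e^+))$ over integer $p$ with $p(d')-p(d)\ge\ell_c$. By (5) the relaxation to real $p$ is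
$$\min\sum_eq_e,\quad q_e\ge t\,(p(d_e^-)-p(d_e^+))-\varphi_e^*(t)\ (t\in T_e),\quad p(d')-p(d)\ge\ell_c .$$
It is feasible as in Section 5, and bounded below by $0$, because at the optimal choice of $q$ it is a sum of values of $\varphi_e\ge 0$. With multipliers $\lambda_{e,t}\ge 0$, $\sum_t\lambda_{e,t}=1$ and $t_e=\sum_tt\lambda_{e,t}$, the dual is
$$\max\sum_c\ell_cy_c-\sum_e\psi_e(t_e),\qquad y\ge 0,\ t_e\in\mathrm{conv}\,T_e,\ \tau_y(d_e^-)=t_e=-\tau_y(d_e^+).$$
Here $\psi_e(t_e)$ is the smallest value of $\sum_t\lambda_{e,t}\varphi_e^*(t)$ for given $t_e$. The sequence $\varphi_e^*$ is convex on $T_e$, being a maximum of functions linear in $t$, so $\psi_e$ is its piecewise linear interpolation.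

**Step 26: an integral optimum with small heights.** This gives the finite domain. Take an optimal $(y^*,t^*)$ of the dual and restrict the problem to the box $\lfloor t_e^*\rfloor\le t_e\le\lceil t_e^*\rceil$, which lies in $\mathrm{conv}\,T_e$ because the endpoints of $T_e$ are integers. In the box the objective is linear, the equality system is totally unimodular, the bounds are integral, and the feasible set contains no line. So there is an integral optimum of the restricted problem, and it is optimal overall since $(y^*,t^*)$ lies in the box. Normalizing as in Step 5 leaves $t$ unchanged and does not decrease the objective. Now cyclically consecutive corners differ by at most $C$, so $y_c\in\{0,\dots,2C\}$.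

The maximization of Section 9 is run with at most $(2C+1)^4$ states per vertex. The edge function is $-\varphi_e^*(t_e)$ if $\tau_y(d_e^-)=-\tau_y(d_e^+)=t_e\in T_e$, and $-\infty$ otherwise. Since $2C+1\le(C+1)^2$, this takes $(C+1)^{O(k)}n$ time.

**Step 27: recover the representation.** We repeat Step 6 with the new cost. For a feasible real $p$ and $b_e=p(d_e^-)-p(d_e^+)$, the first part of (3) and then (5) give
$$\sum_c\ell_cy_c-\sum_e\varphi_e^*(t_e)\le\sum_e\big(t_eb_e-\varphi_e^*(t_e)\big)\le\sum_e\varphi_e(b_e).$$
For the optimal $y,t$ found, $p$ is optimal for the relaxation if and only if this chain is tight. That happens if and only if $p(d')-p(d)=\ell_c$ whenever $y_c>0$, and each $b_e$ lies in the interval of maximizers of $b\mapsto t_eb-\varphi_e(b)$ over $\mathbb R$. The finite endpoints of this interval are breakpoints of $\varphi_e$, hence integers. So together with the feasibility constraints $p(d')-p(d)\ge\ell_c$ these are again difference constraints with integer constants of polynomial size, and they are feasible because the linear program attains its optimum. (A loop corner has $\ell_c=-3$ and $y_c=0$ as before, and is discarded.) The elimination of Section 10 finds an integer solution in $O(w^2n)$ time. It attains the optimum of the relaxation, so it is optimal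 among integer $p$. $\square$
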